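# Symmetric labelings of the complexes $S^N_k$ and the role of prime powers

## 1. Antipodal labelings of a sphere: two colors

We begin with a case that needs no new definitions. Let
$$S^N_2=\{t\in\mathbb R^{N+1}:\ |t_0|+\dots+|t_N|=1\},$$
the boundary of the cross-polytope, which is an $N$-sphere. A **triangulation** of a compact space $X$ is a homeomorphism $|K|\to X$ from the underlying space of a finite simplicial complex $K$. No linearity is assumed. We transport the simplices of $K$ to $X$ and speak of "the simplices of the triangulation". Suppose $S_2^N$ is triangulated so that $x\mapsto -x$ maps simplices onto simplices, and each vertex $v$ gets a label $\ell(v)\in\{\pm1,\dots,\pm n\}$ with $\ell(-v)=-\ell(v)$. Must there be an edge whose two labels are $m$ and $-m$, for some $m$?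

For $n=N=1$ the answer is visibly yes. The sphere is a closed polygon; walking from a vertex $v$ to $-v$, the label changes sign, so it changes sign along some edge. On the other hand, if $N=n-1$, label the vertex $\pm e_i$ of the cross-polytope itself by $\pm(i+1)$, for $0\le i\le n-1$. No edge joins $e_i$ to $-e_i$, so the answer is no. The dimension $N=n$ is enough:

**Proposition 1.** If $N\ge n\ge 1$, then every antipodally invariant triangulation of $S^N_2$ with an antipodal labeling by $\{\pm1,\dots,\pm n\}$ has an edge with labels $m,-m$ for some $m$.

For $N=n$ this is Tucker's lemma. We derive it from the Borsuk–Ulam theorem: there is no continuous map $g:S^N\to\mathbb R^n\setminus\{0\}$ with $g(-x)=-g(x)$ when $N\ge n$.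

**Step 1: a labeling without such an edge gives a map that avoids zero.** Let $K$ be the simplicial complex of the triangulation and $\alpha$ the automorphism of $K$ induced by the antipode. Let $\alpha$ act on $|K|$ by affine extension from the vertices. Define $F:|K|\to\mathbb R^n$ by sending a vertex with label $\pm m$ to $\pm e_m$ and extending affinely over simplices. Then $F(\alpha x)=-F(x)$. Suppose no edge has labels $m,-m$. Then on any simplex, for each $m$, at most one of the labels $m,-m$ occurs, so the $m$-th coordinate of $F(x)$ is, up to sign, the total barycentric weight of $x$ on vertices labeled $\pm m$. These weights are nonnegative and sum to $1$, so some coordinate is nonzero.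

**Step 2: an equivariant map from the cross-polytope to $|K|$.** There is a subtlety: the homeomorphism $|K|\to S^N_2$ need not turn $\alpha$ into the antipode, since the antipode need not be affine on the simplices of the triangulation. But $|K|$ is homeomorphic to an $N$-sphere, hence $(N-1)$-connected, and this is enough to build a map $g:S^N_2\to|K|$ with $g(-x)=\alpha g(x)$. Work through the faces $\sigma$ of the cross-polytope by increasing dimension $q\le N$, treating one face from each pair $\{\sigma,-\sigma\}$; note $\sigma\ne-\sigma$. For $q=0$ choose any value. For $q\ge1$, $g$ is already defined on $\partial\sigma\cong S^{q-1}$, and $q-1\le N-1$, so $g|_{\partial\sigma}$ is null-homotopic and extends over $\sigma$. On $-\sigma$ put $g(-x)=\alpha g(x)$.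

**Step 3: contradiction.** The map $F\circ g:S^N_2\to\mathbb R^n\setminus\{0\}$ is odd, and radial projection identifies $S_2^N$ with $S^N$ antipodally. This contradicts Borsuk–Ulam. $\blacksquare$

Now replace the two signs by the $k$ powers of $\omega=e^{2\pi i/k}$, and the antipode by all permutations of these powers. Step 1 will survive. Two things change. The group $\mathrm{Sym}(k)$ does not act freely on the space that replaces the sphere; and in Step 3 we need a substitute for Borsuk–Ulam. The answer will depend on the arithmetic of $k$.

## 2. The spaces $S^N_k$, the conjecture, and the classification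

For $k\ge2$ and $N\ge0$ let
$$S^N_k=\Big\{(z_0,\ldots,z_N)\in\mathbb C^{N+1}:\ \sum_{i=0}^N|z_i|=1,\ z_i^k=|z_i|^k\Big\}.$$
With $\omega=e^{2\pi i/k}$, its points are $(t_0\omega^{j_0},\dots,t_N\omega^{j_N})$ with $j_i\in\{1,\dots,k\}$, $t_i\ge0$, $\sum t_i=1$. The group $\mathrm{Sym}(k)$ acts by
$$\pi\cdot(t_0\omega^{j_0},\ldots,t_N\omega^{j_N})=(t_0\omega^{\pi(j_0)},\ldots,t_N\omega^{\pi(j_N)}),$$
and on labels by $\pi(\omega^jm)=\omega^{\pi(j)}m$. A triangulation is *invariant* if every $\pi$ maps simplices onto simplices; a labeling $\ell$ of its vertex set $V$ is *equivariant* if $\ell(\pi(v))=\pi(\ell(v))$. Vertices are *adjacent* if they span a simplex of the triangulation.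

The following conjecture of Simmons and Su appears in Mark de Longueville and Rade T. Zivaljevic, "The Borsuk-Ulam-property, Tucker-property and constructive proofs in combinatorics", arXiv:math/0507269 (2005): *if $S_k^{n(k-1)}$ is triangulated invariantly under $\mathrm{Sym}(k)$ and $\ell:V\to\{\omega^jm:1\le j\le k,\ 1\le m\le n\}$ is equivariant, then there are $k$ adjacent vertices with labels $\{\omega^jm:1\le j\le k\}$ for a fixed $m$.* For $k=2$ this is Proposition 1 with $N=n$. As a statement about all $k\ge 2$ and $n\ge 1$, it is false. Here is the exact range.

**Theorem 2.** For $k\ge2$, $n\ge1$, $N\ge0$ let $\mathcal C(k,n,N)$ be the statement: *for every $\mathrm{Sym}(k)$-invariant triangulation of $S_k^N$ and every equivariant labeling $\ell:V\to\{\omega^jm: 1\le j\le k,\,1\le m\le n\}$ there are $k$ adjacent vertices with labels $\{\omega^jm:1\le j\le k\}$ for some $m$.* Then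
$$\mathcal C(k,n,N)\text{ holds}\iff N\ge n(k-1)\ \text{ and }\ (k\text{ is a prime power or }n=1).$$

The conjecture is $\mathcal C(k,n,n(k-1))$. So it holds exactly when $k$ is a prime power or $n=1$, and it fails for every $k$ that is not a prime power together with every $n\ge2$; the smallest false case is $k=6$, $n=2$. Theorem 2 is assembled from three statements.

**Proposition 3.** $\mathcal C(k,n,N)$ holds if $k$ is a prime power and $N\ge n(k-1)$.

**Proposition 4.** $\mathcal C(k,1,N)$ holds for all $k\ge3$ and $N\ge k-1$.

**Proposition 5.** $\mathcal C(k,n,N)$ fails if (i) $N<n(k-1)$, or (ii) $k$ is not a prime power, $n\ge2$, and $N$ is arbitrary.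

Indeed, if $N\ge n(k-1)$ and $k$ is a prime power, use Proposition 3. If $N\ge k-1$ and $n=1$, use Proposition 4, or Proposition 3 when $k=2$. In all remaining cases Proposition 5 applies.

### Notation used throughout

Write $G=\mathrm{Sym}(k)$, $L=\{1,\dots,k\}$, $X=X^N=S^N_k$. Write the label $\omega^jm$ as $(j,m)$, with *color* $j\in L$ and *level* $m\in\{1,\dots,n\}$. If a simplex has all of $L\times\{m\}$ among its labels, then $k$ of its vertices span a face as required. So $\mathcal C(k,n,N)$ says that some simplex carries $L\times\{m\}$ for some $m$.

**Standard triangulation.** Its vertices are $\omega^je_i$ (color $j$ at *position* $i$). A simplex is given by a nonempty set $I\subseteq\{0,\dots,N\}$ of positions and a function $\varphi:I\to L$; it is the convex hull of $\{\omega^{\varphi(i)}e_i:i\in I\}$. We call this simplex $\varphi$. Thus $X$ is the join of $N+1$ copies of the discrete set $L$. For $k=3$, $N=1$ this is the complete bipartite graph $K_{3,3}$.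

**Homotopy type.** $X^N$ is homotopy equivalent to a wedge of $(k-1)^{N+1}$ spheres of dimension $N$. For $N=0$ it is $k$ points. Inductively, $X^N=X^{N-1}*L$ is a union of $k$ cones over $X^{N-1}$ glued along their common base; collapsing one (contractible) cone leaves a wedge of $k-1$ suspensions of $X^{N-1}$. In particular $X^N$ is $(N-1)$-connected.

**Stabilizers.** $G$ acts on standard simplices by $\varphi\mapsto g\circ\varphi$, affinely and preserving positions. Hence an element that maps a standard simplex to itself fixes it pointwise. Put $J(\varphi)=\varphi(I)$. The stabilizer of $\varphi$ is the pointwise stabilizer of $J(\varphi)$ in $G$. For a point $x=(t_i\omega^{j_i})$ put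
$$J(x)=\{j_i:t_i>0\},\qquad \lambda_j(x)=\sum_{i:\ j_i=j,\ t_i>0}t_i .$$
The $\lambda_j$ are the barycentric coordinates of the image of $x$ under the simplicial map $\omega^je_i\mapsto j$, so they are continuous; $\sum_j\lambda_j=1$, $J(x)=\{j:\lambda_j(x)>0\}$, and $\lambda_{\pi(j)}(\pi x)=\lambda_j(x)$. The stabilizer $\mathrm{Stab}(x)$ is the pointwise stabilizer of $J(x)$, which is trivial exactly when $|J(x)|\ge k-1$. The set of points with nontrivial stabilizer is therefore
$$Y=\{x\in X:\ |J(x)|\le k-2\},$$
a $G$-invariant standard subcomplex, consisting of the simplices $\varphi$ with $|J(\varphi)|\le k-2$. For $k=2$ it is empty; for $k=3$ it is three disjoint simplices, one for each color. Standard simplices not in $Y$ have trivial stabilizer.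

**The representation $W$.** Let $W=\{u\in\mathbb R^k:\sum_ju_j=0\}$ with $(\pi u)_{\pi(j)}=u_j$, so $\pi$ permutes coordinates and acts orthogonally. Let $S(\cdot)$ denote unit spheres; $\dim S(W^n)=n(k-1)-1$. For $k=2$, $W$ is the line with the sign action, and $W^n=\mathbb R^n$ with the antipode.

## 3. The standard triangulation and the number $n(k-1)$

Let us try the statement on the standard triangulation itself. Let $k\ge3$. The vertex $\omega^je_i$ is fixed by all permutations of $L\setminus\{j\}$, a set with at least two elements, so the color of its label must be $j$. Equivariance then makes the level independent of $j$. So the equivariant labelings are exactly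
$$\ell(\omega^je_i)=(j,m_i),\qquad m_0,\dots,m_N\in\{1,\dots,n\}\ \text{arbitrary}.\tag{1}$$
If $N\ge n(k-1)$, there are more than $n(k-1)$ positions, so some level $m$ is used at $k$ positions. Put the $k$ colors bijectively at these $k$ positions: this is a simplex carrying $L\times\{m\}$. So on the standard triangulation the conclusion holds for every $k\ge3$ and every $n$, by pigeonhole. Any counterexample in these dimensions must live on a different triangulation. In small dimension, however, (1) already decides the matter.

**Proof of Proposition 5(i).** Let $k\ge2$ and $N<n(k-1)$. There are $N+1\le n(k-1)$ positions, so we can choose $m_0,\dots,m_N$ with each level used at most $k-1$ times. The labeling (1) is equivariant. A simplex has at most one vertex at each position, hence at most $k-1$ vertices of any given level, so it does not carry $L\times\{m\}$ for any $m$. $\blacksquare$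

## 4. Prime powers: an Euler class in place of Borsuk–Ulam

We now repeat the proof of Proposition 1. Here $k=p^r$ with $p$ prime, and $N\ge N_0:=n(k-1)$. The sensible move is to forget most of $G$ and keep a subgroup whose cohomology is well understood. Identify $L$ with $E=(\mathbb Z/p)^r$; translations embed $E$ in $\mathrm{Sym}(k)$, acting simply transitively on $L$. Only $E$-invariance will be used.

We recall three standard facts about a real vector bundle $\xi$ of rank $d$ and its mod $p$ Euler class $e(\xi)\in H^d(\,\cdot\,;\mathbb F_p)$. For $p=2$ this is the top Stiefel–Whitney class; for $p$ odd, $\xi$ must be oriented. The class is natural under pullback; it is multiplicative on direct sums; it vanishes if $\xi$ has a nowhere-zero section. For the real bundle underlying a complex line bundle it is the mod $p$ reduction of $c_1$ (with the complex orientation). Let $EE$ be a contractible CW complex on which $E$ acts freely, permuting cells freely, and $BE=EE/E$. Superscripts $(N)$ denote $N$-skeleta.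

**Proof of Proposition 3.** Suppose no simplex carries $L\times\{m\}$, for any $m$. Let $K$ be the simplicial complex of the triangulation, and let $E$ act on $|K|$ by affine extension of its action on vertices.

**Step 1: a map that avoids zero.** Send a vertex $v$ with $\ell(v)=(j,m)$ to the vector $e_j-\frac1k\mathbf 1$ in the $m$-th copy of $W$, and extend affinely. This gives a continuous $E$-map $F:|K|\to W^n$, since $\pi e_j=e_{\pi(j)}$. It has no zero. For $x\in|K|$ let $c_{jm}\ge0$ be the total barycentric weight of $x$ on vertices labeled $(j,m)$. The $m$-th component of $F(x)$ is $\sum_jc_{jm}(e_j-\frac1k\mathbf 1)$, which vanishes if and only if $c_{jm}$ is constant in $j$. By assumption, for each $m$ some $c_{jm}$ is $0$. So $F(x)=0$ would force all $c_{jm}=0$, contradicting $\sum c_{jm}=1$.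

**Step 2: an $E$-map from a skeleton of $EE$.** As in Section 1, there is an $E$-map $g:EE^{(N)}\to|K|$, because $E$ permutes cells freely and $|K|\cong X^N$ is $(N-1)$-connected. Go through the cells by dimension $q\le N$, take one cell from each $E$-orbit, choose any value if $q=0$, extend over the cell if $q\ge1$ (possible since maps $S^{q-1}\to|K|$ with $q-1\le N-1$ are null-homotopic), and transport by $E$.

**Step 3: the Euler class would vanish.** Let $\xi=EE\times_EW^n\to BE$, of rank $N_0$. For $p$ odd it is orientable, since $E$ has odd order and hence acts with determinant $1$. Let $e=e(\xi)$ for a chosen orientation. The $E$-map $F\circ g:EE^{(N)}\to W^n\setminus\{0\}$ is a nowhere-zero section of $\xi$ over $BE^{(N)}$. So $e$ restricts to $0$ in $H^{N_0}(BE^{(N)};\mathbb F_p)$. But $H^i(BE,BE^{(N)};\mathbb F_p)=0$ for $i\le N$, so $H^i(BE;\mathbb F_p)\to H^i(BE^{(N)};\mathbb F_p)$ is injective for $i\le N$. As $N_0\le N$, we get $e=0$.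

**Step 4: the Euler class does not vanish.** Since $E$ acts simply transitively on $L$, we have $\mathbb R\oplus W\cong\mathbb R[E]$, the regular representation.

If $p=2$, then $W$ is the sum of the nontrivial real characters of $E$. We have $H^*(BE;\mathbb F_2)=\mathbb F_2[x_1,\dots,x_r]$, and the class $w_1$ identifies the nontrivial characters with the nonzero linear forms in the $x_i$. So $e$ is the $n$-th power of the product of all nonzero linear forms, which is nonzero in a domain.

If $p$ is odd, no nontrivial character is real, and $W$ is the sum of the real representations underlying $\mathbb C_\chi$, one for each pair $\{\chi,\bar\chi\}$ of nontrivial characters. Let $\chi_1,\dots,\chi_r$ be a basis of the character group and $y_i$ the mod $p$ reduction of $c_1(\mathbb C_{\chi_i})$. From $H^*(B\mathbb Z/p;\mathbb F_p)=\Lambda[x]\otimes\mathbb F_p[y]$ and the Künneth formula, the $y_i$ generate a polynomial subring $\mathbb F_p[y_1,\dots,y_r]\subset H^*(BE;\mathbb F_p)$. For $\chi=\prod\chi_i^{b_i}$ nontrivial, additivity of $c_1$ gives $c_1(\mathbb C_\chi)=\sum b_iy_i\ne0$ mod $p$. So, up to sign, $e$ is a product of nonzero linear forms in a domain, and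 $e\ne0$.

Steps 3 and 4 contradict each other. $\blacksquare$

For $k=4$ the class is $\big(x_1x_2(x_1+x_2)\big)^n$. The choice of $E$ matters here. The cyclic group $\mathbb Z/4$ also acts simply transitively on four colors, with $W=\mathrm{sign}\oplus\mathbb C_\chi$ and $H^*(B\mathbb Z/4;\mathbb F_2)=\Lambda[x]\otimes\mathbb F_2[y]$; its mod 2 Euler class is $(xy)^n$, which is $0$ for $n\ge2$ because $x^2=0$.

## 5. Six colors: no transitive $p$-group, but large stabilizers

What if $k$ is not a prime power, say $k=6$? The argument of Section 4 needs a $p$-group $P\subseteq\mathrm{Sym}(k)$ with a nonzero Euler class, and this is exactly where it stops. The orbits of a $p$-group have $p$-power size, so if $k$ is not a prime power then $P$ has at least two orbits on $L$. A vector that is constant on each orbit and has coordinate sum $0$ then gives a nonzero element of $W$ fixed by $P$. It defines a nowhere-zero section, so the Euler class vanishes. Worse, the constant map from $|K|$ to a $P$-fixed point of $S(W^n)$ is $P$-equivariant, so no contradiction can come from the existence of a $P$-map $|K|\to W^n\setminus\{0\}$.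

But we have thrown information away: the group $G$ is not acting freely. Suppose a vertex $v$ of an invariant triangulation lies in $Y$, so $|L\setminus J(v)|\ge2$. Every permutation of $L\setminus J(v)$ fixes $v$ and therefore fixes $\ell(v)$; no element of $L\setminus J(v)$ is fixed by all these permutations. Hence
$$v\in Y\quad\Longrightarrow\quad \text{the color of }\ell(v)\text{ lies in }J(v).\tag{2}$$
For $n=1$ this determines the label map on $Y$ up to homotopy, and that will suffice for every $k\ge3$. For $n\ge2$ the level in (2) remains free, and Sections 7–9 use this freedom.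

## 6. One level: a degree count that gives $kx=-1$

Here $n=1$, $k\ge3$, $N\ge k-1$; labels are just colors. The plan is to compare the label map, which by assumption misses the interior of the simplex $\Delta$ on $L$, with the model map $\omega^je_i\mapsto j$. On $Y$ they agree up to an equivariant chain homotopy. The remaining difference is recorded by integers, and equivariance forces an impossible equation on them.

To compare them simplex by simplex, we need to know that an arbitrary, possibly wild, invariant triangulation refines the standard one.

**Lemma 6.** If $k\ge3$ and $N\ge1$, every closed standard simplex of $X^N$ is the underlying space of a subcomplex of every triangulation $T$ of $X^N$.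

For $k=3$, $N=1$ the reason is plain: in $K_{3,3}$ three edges meet at each standard vertex, so these points must be vertices of $T$. For $k=2$ the statement fails: a square can be triangulated as a hexagon whose vertices avoid the four corners.

*Proof.* Let $x$ lie in the open standard $d$-simplex $\sigma$. The link $\mathrm{Lk}$ of $\sigma$ is the join of $N-d$ copies of $L$, a wedge of $(k-1)^{N-d}$ spheres of dimension $N-d-1$ (empty if $d=N$, with $\tilde H_{-1}(\emptyset)=\mathbb Z$). The star of $\sigma$ minus $x$ retracts onto $\partial\sigma*\mathrm{Lk}$, a $d$-fold suspension of $\mathrm{Lk}$, so by excision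
$$H_N(X,X\setminus x)\cong\tilde H_{N-1}(\partial\sigma*\mathrm{Lk})\cong\tilde H_{N-d-1}(\mathrm{Lk})\cong\mathbb Z^{(k-1)^{N-d}}.$$
As $k\ge3$, the set $R=\{x:H_N(X,X\setminus x)\not\cong\mathbb Z\}$ is exactly the standard $(N-1)$-skeleton. By the same computation in $T$, the local homology at $x$ depends only on the open $T$-simplex containing $x$. So $R$ and $X\setminus R$ are unions of open $T$-simplices. The components of $X\setminus R$ are the open standard $N$-simplices; since open $T$-simplices are connected, each component is a union of open $T$-simplices. Its closure, a closed standard $N$-simplex, is then a finite union of closed $T$-simplices, that is, a subcomplex. Finally, a closed standard simplex $\varphi:I\to L$ is the intersection of the closed standard $N$-simplices containing it: for each position $i\notin I$ there are extensions of $\varphi$ with different colors at $i$, since $k\ge2$. An intersection of subcomplexes is a subcomplex. $\square$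

**Proof of Proposition 4.**

**Step 1: reduction to $N=k-1$.** The points with $t_i=0$ for all $i\ge k$ form a copy of $X^{k-1}$, a $G$-invariant union of closed standard simplices. By Lemma 6, $T$ restricts to an invariant triangulation of it. A simplex with all labels there is one in $T$. So assume $N=k-1$. Rename the color $k$ as $0$, so $L=\{0,\dots,k-1\}$; the positions are also $0,\dots,k-1$. Suppose no simplex of $T$ carries all $k$ labels.

**Step 2: chain complexes.** We use oriented simplicial chains: $[v_0,\dots,v_q]$ is alternating in its entries and $0$ if an entry repeats. A complex is *acyclic* if its augmented chain complex is exact. In $C_*(X)$, the chains of the standard triangulation, take the basis $[\varphi]$, $\varphi:I\to L$, with vertices ordered by position. The action preserves positions, so $g[\varphi]=[g\varphi]$ without signs. Let $C_*(T)$ be the chains of $T$. For $J\subseteq L$ let $\Delta_J$ be the full simplex on $J$, and $\Delta=\Delta_L$. Put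
$$\zeta=\partial[0,1,\dots,k-1]\in C_{k-2}(\Delta).$$
Then $g\zeta=\mathrm{sgn}(g)\,\zeta$. Because $\Delta$ is acyclic and $k-2\ge1$, every $(k-2)$-cycle of $\Delta$ is a boundary, so the $(k-2)$-cycles are exactly $\mathbb Z\zeta$.

**Step 3: an equivariant subdivision map $s$.** Let $T_\varphi$ be the subcomplex of $T$ triangulating the closed simplex $\varphi$ (Lemma 6). It is acyclic, $gT_\varphi=T_{g\varphi}$, and the stabilizer of $\varphi$ fixes the closed simplex pointwise, hence acts trivially on $C_*(T_\varphi)$. We construct a $G$-equivariant, augmentation-preserving chain map $s:C_*(X)\to C_*(T)$ with $s[\varphi]\in C_*(T_\varphi)$, by induction on dimension. For one representative $\varphi$ of each orbit: in dimension $0$ let $s[\varphi]$ be a vertex of $T_\varphi$; in dimension $q\ge1$ note that $s\partial[\varphi]$ is a cycle of $C_*(T_\varphi)$, of augmentation $0$ if $q=1$, and choose $s[\varphi]\in C_q(T_\varphi)$ with $\partial s[\varphi]=s\partial[\varphi]$. Then put $s[g\varphi]=g\,s[\varphi]$. This is well defined: if $g\varphi=g'\varphi$, then $g^{-1}g'$ stabilizes $\varphi$ and acts trivially on $C_*(T_\varphi)$. The relation $\partial s=s\partial$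 carries over to the whole orbit by equivariance.

**Step 4: the two maps to be compared.** By assumption $\ell$ is a simplicial map from $T$ to $\partial\Delta$. Put $\Lambda=\ell_\#s:C_*(X)\to C_*(\partial\Delta)\subset C_*(\Delta)$, an equivariant augmentation-preserving chain map. Let $\Lambda_0:C_*(X)\to C_*(\Delta)$ be induced by the simplicial $G$-map $\omega^je_i\mapsto j$; it is also equivariant and augmentation-preserving, and $\Lambda_0[\varphi]\in C_*(\Delta_{J(\varphi)})$. We claim
$$|J(\varphi)|\le k-2\quad\Longrightarrow\quad\Lambda[\varphi]\in C_*(\Delta_{J(\varphi)}).\tag{3}$$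
Indeed, a vertex $v$ of $T_\varphi$ lies in $Y$ and has $J(v)\subseteq J(\varphi)$, so (2) gives $\ell(v)\in J(\varphi)$.

**Step 5: they agree on $Y$ up to homotopy.** We construct an equivariant $D$ on $C_*(Y)$, raising degree by one, with
$$\Lambda_0-\Lambda=\partial D+D\partial,\qquad D[\varphi]\in C_{*+1}(\Delta_{J(\varphi)}).\tag{4}$$
Proceed by dimension, over orbit representatives. We must solve $\partial D[\varphi]=\Lambda_0[\varphi]-\Lambda[\varphi]-D\partial[\varphi]$. By (3) and induction the right side lies in $C_*(\Delta_{J(\varphi)})$, since faces of $\varphi$ have smaller or equal color sets. In degree $0$ it has augmentation $0$. In higher degree it is a cycle: its boundary is $(\Lambda_0-\Lambda)\partial[\varphi]-\partial D\partial[\varphi]$, and $\partial D\partial[\varphi]=(\Lambda_0-\Lambda)\partial[\varphi]-D\partial\partial[\varphi]=(\Lambda_0-\Lambda)\partial[\varphi]$. As $\Delta_{J(\varphi)}$ is acyclic, a solution exists. Put $D[g\varphi]=gD[\varphi]$; this is well defined because the stabilizer of $\varphi$ fixes $J(\varphi)$ pointwise and so acts trivially on $C_*(\Delta_{J(\varphi)})$.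

**Step 6: the difference integers $d(\varphi)$.** Simplices of dimension $\le k-3$ have at most $k-2$ vertices, hence lie in $Y$, so $D$ is defined on all of $C_q(X)$ for $q\le k-3$. For a $(k-2)$-simplex $\varphi$ put
$$w[\varphi]=\Lambda[\varphi]-\Lambda_0[\varphi]+D\partial[\varphi]\in C_{k-2}(\Delta).$$
By (4), $\partial w[\varphi]=(\Lambda-\Lambda_0)\partial[\varphi]+\partial D\partial[\varphi]=-D\partial\partial[\varphi]=0$. So $w[\varphi]=d(\varphi)\,\zeta$ for an integer $d(\varphi)$. Three properties follow.

* $d(g\varphi)=\mathrm{sgn}(g)\,d(\varphi)$, since $w$ is equivariant and $g\zeta=\mathrm{sgn}(g)\zeta$.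
* If $|J(\varphi)|\le k-2$, then $d(\varphi)=0$: all three terms of $w[\varphi]$ lie in $C_{k-2}(\Delta_{J(\varphi)})$, which is $0$ because $\dim\Delta_{J(\varphi)}\le k-3$.
* Extend $w$ linearly. For a $(k-1)$-simplex $\varphi$ we have $w(\partial[\varphi])=\partial\Lambda[\varphi]-\partial\Lambda_0[\varphi]$, and $\Lambda[\varphi]\in C_{k-1}(\partial\Delta)=0$. Hence
$$w(\partial[\varphi])=-\partial\Lambda_0[\varphi].\tag{5}$$

The last property is where the assumption that no simplex carries all labels enters.

**Step 7: two kinds of top simplices.** Let $\varphi_a$ be the identity function restricted to the positions $\ne a$, and $x_a=(-1)^ad(\varphi_a)$.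

First apply (5) to $\varphi=\mathrm{id}$. Here $\Lambda_0[\mathrm{id}]=[0,\dots,k-1]$, so the right side is $-\zeta$, and the left side is $\sum_a(-1)^ad(\varphi_a)\zeta$. Thus
$$\sum_{a=0}^{k-1}x_a=-1.\tag{6}$$

Next let $a\ne c$ and let $\tau$ be given by $\tau(a)=c$ and $\tau(i)=i$ for $i\ne a$. The color $c$ is repeated, so $\Lambda_0[\tau]=0$ and (5) says that the signed sum of $d$ over the faces of $\tau$ is $0$. Deleting a position $i\notin\{a,c\}$ leaves the color set $L\setminus\{a,i\}$ of size $k-2$, contributing $0$. Deleting $a$ leaves $\varphi_a$, contributing $(-1)^ad(\varphi_a)=x_a$. Deleting $c$ leaves $(a\,c)\circ\varphi_c$, where $(a\,c)$ is the transposition; this contributes $(-1)^c\cdot(-d(\varphi_c))=-x_c$. Hence $x_a=x_c$.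

For $k=3$, $a=0$, $c=1$, the simplex $\tau$ has colors $1,1,2$ at positions $0,1,2$; its faces have colors $1,2$ (this is $\varphi_0$), $1,2$ (this is $(0\,1)\circ\varphi_1$) and $1,1$, and the relation is $x_0-x_1=0$.

So all $x_a$ equal one integer $x$, and (6) becomes $kx=-1$, impossible since $k\ge2$. $\blacksquare$

## 7. From equivariant maps back to labelings

From now on we aim at Proposition 5(ii), that is, at labelings without a full set $L\times\{m\}$. Step 1 of Section 4 turned such a labeling into an equivariant map to $W^n\setminus\{0\}$. We want to go back: given a $G$-map $f:X\to S(W^n)$, take a fine triangulation and label $v$ by a pair $(j,m)$ for which the $j$-th coordinate of the $m$-th component of $f(v)$ is large. The trouble is at vertices with stabilizers. If $v\in Y$, then $f(v)$ is constant on the coordinates $L\setminus J(v)$ of each component, and the largest coordinate may occur there; the resulting label is not fixed by $\mathrm{Stab}(v)$, contrary to (2). So we prescribe $f$ on $Y$ by the most obvious map compatible with (2).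

For $x\in Y$ let
$$f_0(x)=\Big(\frac{\lambda(x)-\frac1k\mathbf 1}{\|\lambda(x)-\frac1k\mathbf 1\|},\,0,\dots,0\Big)\in S(W^n).$$
The denominator is nonzero because $\sum_j\lambda_j=1$ and some $\lambda_j(x)$ is $0$ on $Y$. This is a continuous $G$-map.

**Lemma 7.** If there is a continuous $G$-map $f:X^N\to S(W^n)$ with $f|_Y=f_0$, then $\mathcal C(k,n,N)$ fails.

*Proof.*

**Step 1: measuring how large a coordinate is.** For $u=(u_1,\dots,u_n)\in W^n$ put $a_{m,j}(u)=u_{m,j}-\min_iu_{m,i}\ge0$. For example, the component $(2,-1,-1)$ gives $(3,0,0)$. Then

* for every $m$ some $a_{m,j}(u)$ is $0$;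
* $a_{m,\pi(j)}(\pi u)=a_{m,j}(u)$;
* $|a_{m,j}(u)-a_{m,j}(u')|\le2\|u-u'\|$, since each coordinate and each minimum changes by at most $\|u-u'\|$.

If $u\ne0$, some $u_m$ is nonzero with coordinate sum $0$, hence nonconstant, and some $a_{m,j}(u)>0$. By compactness there is $\varepsilon>0$ with $\max_{m,j}a_{m,j}(u)\ge\varepsilon$ on $S(W^n)$.

**Step 2: the triangulation and the labels.** Let $T$ be an iterated barycentric subdivision of the standard triangulation. It is $G$-invariant, because $G$ acts affinely on standard simplices. By uniform continuity, take it so fine that $\|f(x)-f(x')\|<\varepsilon/4$ whenever $x,x'$ lie in a common simplex. In each $G$-orbit of vertices choose a representative $v$, let $\ell(v)=(j,m)$ be a pair maximizing $a_{m,j}(f(v))$, and set $\ell(\pi v)=\pi\ell(v)$.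

**Step 3: this is well defined.** We need $\mathrm{Stab}(v)$ to fix $\ell(v)$. If $|J(v)|\ge k-1$, the stabilizer is trivial. Otherwise $v\in Y$ and $f(v)=f_0(v)$. So $a_{m,j}(f(v))=0$ for $m\ge2$, and $a_{1,j}(f(v))$ is a positive multiple of $\lambda_j(v)$, as $\min_j\lambda_j(v)=0$. Hence the chosen label is $(j,1)$ with $\lambda_j(v)>0$, that is, $j\in J(v)$, and $\mathrm{Stab}(v)$ fixes $J(v)$ pointwise. So $\ell$ is well defined and equivariant. Moreover $a_{m,j}(f(v))\ge\varepsilon$ whenever $\ell(v)=(j,m)$: for representatives by the choice of $\varepsilon$, and for other vertices because $a_{m,\pi(j)}(f(\pi v))=a_{m,\pi(j)}(\pi f(v))=a_{m,j}(f(v))$.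

**Step 4: no full set.** Suppose adjacent vertices $v_1,\dots,v_k$ have $\ell(v_j)=(j,m)$ for all $j$. Then for every $j$
$$a_{m,j}(f(v_1))\ \ge\ a_{m,j}(f(v_j))-2\cdot\frac\varepsilon4\ \ge\ \frac\varepsilon2>0,$$
contradicting that some $a_{m,j}(f(v_1))$ is $0$. $\square$

So we need to extend $f_0$ from $Y$ to an equivariant map on $X$. Outside $Y$ all stabilizers are trivial, so we may extend over one standard simplex per orbit, by increasing dimension $q$, and transport by $G$. Over a $q$-simplex the task is to extend a map $S^{q-1}\to S(W^n)$ from the boundary. As long as $q-1<\dim S(W^n)=n(k-1)-1$ this is automatic. At $q=n(k-1)$ it stops being automatic: the boundary is a sphere of the same dimension as the target, and the map on it may have nonzero degree. These degrees are the obstruction, and in the prime power case Proposition 3 and Lemma 7 together show that it cannot always be avoided.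

## 8. An equivariant self-map of degree zero when $k$ is not a prime power

Here is how to get past that point. If there were a $G$-map $h:S(W^n)\to S(W^n)$ of degree $0$, we could compose with $h$ before extending: by Hopf's theorem a self-map of a sphere of degree $0$ is null-homotopic, so *every* map composed with $h$ extends over the next simplex, whatever the dimension. To keep the prescribed values on $Y$, we need $h$ to be the identity on the sphere containing $f_0(Y)$. So, starting from the identity, we must change its degree from $1$ to $0$ equivariantly, away from that sphere. Modifying a map near a point changes the degree by $\pm1$; by equivariance we must do the same at the whole orbit of the point. There are points whose orbit is indexed by the $a$-element subsets of $L$, so we can change the degree by $\pm\binom ka$. Everything now depends on the common divisors of these numbers.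

From here on, $k$ is not a prime power and $n\ge2$; so $k\ge6$. Write $V=W^n$ and let $W_1=W\oplus0\oplus\dots\oplus0\subset V$ be the first summand.

**Lemma 8.** If $k$ is not a prime power, then $\gcd\{\binom ka:1\le a\le k-1\}=1$.

*Proof.* Let $p$ be a prime and $k=p^em$ with $p\nmid m$ (possibly $e=0$). As $k$ is not a prime power, $1\le p^e\le k-1$. From $(1+x)^k\equiv(1+x^{p^e})^m\pmod p$, comparing coefficients of $x^{p^e}$, we get $\binom k{p^e}\equiv m\not\equiv0\pmod p$. So no prime divides all the $\binom ka$. $\square$

For $k=6$ the numbers are $6,15,20$, and $20-15-6=-1$.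

**Lemma 9.** There is a continuous $G$-map $h:S(V)\to S(V)$ of degree $0$ that is the identity on $S(W_1)$.

*Proof.*

**Step 1: how many orbits to modify.** By Lemma 8 there are finitely many triples $(a_l,\theta_l,\varepsilon_l)$, $l=1,\dots,M$, with $1\le a_l\le k-1$ (repetitions allowed), $\varepsilon_l\in\{\pm1\}$, distinct $\theta_l\in(-\frac\pi2,\frac\pi2)$, and
$$\sum_{l=1}^M\varepsilon_l\binom k{a_l}=-1.\tag{7}$$
For $k=6$ we may take $M=3$ with $(a_l,\varepsilon_l)=(3,+1),(2,-1),(1,-1)$.

**Step 2: points with small orbits, off $S(W_1)$.** For $\emptyset\ne A\subsetneq L$ let $\hat w_A\in W$ be the normalization of $\mathbf 1_A-\frac{|A|}k\mathbf 1$. Its positive coordinates are exactly those in $A$, so $\hat w_A$ determines $A$; and $\pi\hat w_A=\hat w_{\pi(A)}$. Put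
$$c_{A,\theta}=(\sin\theta\,\hat w_A,\ \cos\theta\,\hat w_A,\ 0,\dots,0),\qquad y_{A,\theta}=(\cos\theta\,\hat w_A,\ -\sin\theta\,\hat w_A,\ 0,\dots,0).$$
This uses $n\ge2$. The two vectors are orthonormal, $\pi c_{A,\theta}=c_{\pi(A),\theta}$ and $\pi y_{A,\theta}=y_{\pi(A),\theta}$. Distinct pairs $(A,\theta)$ with $|\theta|<\frac\pi2$ give distinct points $c_{A,\theta}$: since $\cos\theta>0$, the second component determines $\hat w_A$, and then the first determines $\sin\theta$. So the stabilizer of $c_{A,\theta}$ is $H=\{g\in G:g(A)=A\}$, it also fixes $y_{A,\theta}$, and the orbit of $c_{A,\theta}$ has $\binom k{|A|}$ elements. Finally $c_{A,\theta}\notin S(W_1)$ because $\cos\theta\ne0$.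

Choose $\delta\in(0,\pi)$ so small that the closed geodesic balls $B_{A,l}$ of radius $\delta$ about the points $c_{A,\theta_l}$ (with $|A|=a_l$, $1\le l\le M$) are pairwise disjoint and disjoint from $S(W_1)$. Since $G$ acts by isometries, $gB_{A,l}=B_{g(A),l}$. Let $h$ be the identity outside all these balls; in particular on $S(W_1)$.

**Step 3: the modification in one ball.** For each $l$ fix one $A$ with $|A|=a_l$ and write $c=c_{A,\theta_l}$, $y=y_{A,\theta_l}$. Parametrize $B_{A,l}$ by the closed unit ball of $c^\perp$:
$$q(t)=\cos(\delta|t|)\,c+\sin(\delta|t|)\,\tfrac t{|t|},\qquad q(0)=c.$$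
The idea is to stretch the outer shell $\frac12\le|t|\le1$ over the whole ball, and to wrap the inner half-ball once around the sphere. Define
$$h(q(t))=\begin{cases}q\big((2|t|-1)\tfrac t{|t|}\big),&\frac12\le|t|\le1,\\[4pt] \kappa\big(-\cos(2\pi|t|)\,c+\sin(2\pi|t|)\,\tfrac t{|t|}\big),&|t|\le\frac12,\end{cases}$$
with value $\kappa(-c)$ at $t=0$. Here $\kappa$ is either the identity or the orthogonal reflection of $V$ with $y\mapsto-y$ that is the identity on $y^\perp$; the choice is made in Step 5. At $|t|=\frac12$ the first formula gives $q(0)=c$ and the second $\kappa(c)=c$, as $c\perp y$. So $h$ is continuous on the ball, and at $|t|=1$ it is the identity.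

**Step 4: equivariance.** On $B_{A,l}$ the map $h$ is $H$-equivariant: $H$ acts orthogonally and fixes $c$ and $y$, so $q(\eta t)=\eta q(t)$ for $\eta\in H$, and $H$ commutes with $\kappa$. Extend $h$ to the balls $gB_{A,l}$ by $h(gz)=g\,h(z)$. If $gz=g'z'$ with $z,z'\in B_{A,l}$, then $g'^{-1}g$ maps $B_{A,l}$ to a ball meeting it, so $g'^{-1}g\in H$ and $g\,h(z)=g'h(g'^{-1}gz)=g'h(z')$; so $h$ is well defined. It agrees with the identity on all ball boundaries. Thus $h$ is a continuous $G$-map with $h=\mathrm{id}$ on $S(W_1)$.

**Step 5: the degree.** Let $v\in S(V)$ be different from all centers $c_{A,\theta_l}$. The degree of $h$ is the sum of the local degrees at the preimages of $v$. The spheres $\{|t|=\frac12\}$ map to centers, so the preimages lie in the outer region (the complement of all closed half-balls $\{|t|\le\frac12\}$) and in the open half-balls.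

The outer region is mapped homeomorphically onto $S(V)\setminus\{\text{centers}\}$: the map is the identity outside the balls, and on each ball it maps $\frac12<|t|\le1$ radially onto $0<|t|\le1$. This region is connected, since $S(V)$ minus finitely many points is connected ($\dim S(V)\ge2$). The local degree is therefore constant on it, and it is $+1$, because $h$ is the identity on the complement of the closed balls, a nonempty open set. So the outer region contains one preimage of $v$, with local degree $+1$.

Each open half-ball is mapped homeomorphically onto the sphere minus the center of that ball. So it contains one preimage of $v$, with a local degree $\pm1$ that is constant on the half-ball. Replacing $\kappa=\mathrm{id}$ by the reflection changes this sign. Choose $\kappa$ so that the sign is $\varepsilon_l$ on the half-ball of the chosen $B_{A,l}$. On $gB_{A,l}$ the map is $g\,h\,g^{-1}$ with $g$ orthogonal, so the local degree is multiplied by $\det(g|_V)^2=1$ and is again $\varepsilon_l$. By (7),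
$$\deg h=1+\sum_{l=1}^M\varepsilon_l\binom k{a_l}=0.\qquad\square$$

For $k=6$ this uses $20+15+6=41$ balls, and the count reads $1+20-15-6=0$. Two hypotheses were used at visible places: that $k$ is not a prime power, in (7); and $n\ge2$, in Step 2. If $n=1$ then $S(W_1)=S(V)$ and there is no room for any ball.

## 9. Extending over all skeleta

**Proof of Proposition 5(ii).** Let $k$ be not a prime power, $n\ge2$ and $N\ge0$ arbitrary. By Lemma 7 it suffices to extend $f_0$ to a $G$-map $f:X^N\to S(V)$. Let $X^{(i)}$ be the standard $i$-skeleton of $X^N$.

**Step 1: start.** Since $k\ge3$, a standard vertex has $|J|=1\le k-2$, so all standard vertices lie in $Y$ and $Y\cup X^{(0)}=Y$. Put $f_0$ there.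

**Step 2: from dimension $i$ to $i+1$.** Suppose we have a continuous $G$-map $f_i:Y\cup X^{(i)}\to S(V)$ with $f_i|_Y=f_0$. Let $h$ be as in Lemma 9. Then $h\circ f_i$ is a $G$-map, and it still equals $f_0$ on $Y$, because $f_0(Y)\subset S(W_1)$ and $h$ is the identity there. As $\deg h=0$, Hopf's theorem says that $h$ is null-homotopic (not equivariantly). Composing with such a null-homotopy, $h\circ f_i$ restricted to the boundary of any $(i+1)$-simplex is null-homotopic, so it extends over the simplex. Do this for one simplex $\sigma$ in each $G$-orbit of $(i+1)$-simplices not in $Y$, and transport by $G$, setting the value at $gx$ to be $g$ times the value at $x$, for $x\in\sigma$. This is consistent, because stabilizers of simplices outside $Y$ are trivial and $h\circ f_i$ is already equivariant on boundaries. The result is a continuous $G$-map $f_{i+1}:Y\cup X^{(i+1)}\to S(V)$ that extends $h\circ f_i$, with $f_{i+1}|_Y=f_0$.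

**Step 3: end.** After $N$ such steps, $f=f_N:X^N\to S(W^n)$ is a $G$-map with $f|_Y=f_0$. By Lemma 7, $\mathcal C(k,n,N)$ fails. $\blacksquare$

Note that $f_{i+1}$ extends $h\circ f_i$ and not $f_i$: values outside $Y$ are overwritten at each stage, and only the values on $Y$ are kept, which is all that Lemma 7 asks for. The labeled triangulation produced by Lemma 7 is an iterated barycentric subdivision of the standard one, while by Section 3 the standard triangulation itself is never a counterexample when $k\ge 3$ and $N\ge n(k-1)$. With Proposition 5(ii) proved, the deduction in Section 2 completes the proof of Theorem 2. In particular the conjecture fails for $k=6$, $n=2$ on $S_6^{10}$, and for these $k$ and $n$ the conclusion fails on $S^N_6$ for every $N$.
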